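\title{Hypercyclic rank one perturbations of unitary operators with continuous spectral measure}

\begin{abstract}
We construct a unitary operator $U$ with continuous singular spectral measure and a rank one operator $R$ of arbitrarily small norm such that $U+R$ is hypercyclic, chaotic and frequently hypercyclic. We also show that if a unitary operator has a nonzero absolutely continuous part, then none of its finite rank perturbations is hypercyclic. Together the two results answer a question of Baranov and Lishanskii.
\end{abstract}

\section{Introduction}\label{sec:intro}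

Let $H$ be a complex separable infinite-dimensional Hilbert space, with inner product linear in the first variable. A bounded operator $T$ on $H$ is \emph{hypercyclic} if some vector $f$ has a dense orbit $\{T^nf\}_{n\ge0}$. It is \emph{chaotic} if it is hypercyclic and its periodic vectors (those with $T^qf=f$ for some $q\ge1$) are dense. It is \emph{frequently hypercyclic} if there is a vector $f$ such that for every nonempty open set $O\subset H$ the set of visiting times has positive lower density:
\[
\liminf_{N\to\infty}\frac1N\,\#\{0\le n<N:\ T^nf\in O\}>0 .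
\]
A unitary operator preserves norms, so each of its orbits lies on a sphere and is far from dense. Nevertheless, S.~Grivaux showed that there are a unitary operator $U$ on $\ell^2$ and a rank one operator $R$ such that $U+R$ is hypercyclic. In the known constructions of such examples the spectral measure of $U$ is purely atomic.

We recall the terms. Let $\mathbb T$ be the unit circle, $\mathbb D$ the open unit disk and $m$ the normalized Lebesgue measure on $\mathbb T$. Absolute continuity and singularity of measures refer to $m$, and a measure is \emph{continuous} if it has no point masses. A unitary operator $U$ has a projection-valued spectral measure $E$ on $\mathbb T$. For $x,y\in H$ the formula $E_{x,y}(S)=(E(S)x,y)$ defines a complex measure, positive when $x=y$, and for bounded Borel functions $\varphi$,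
\begin{equation}\label{eq:calculus}
(\varphi(U)x,y)=\int\varphi\,dE_{x,y},\qquad \|\varphi(U)x\|^2=\int|\varphi|^2\,dE_{x,x}.
\end{equation}
A (scalar) \emph{spectral measure} of $U$ is a measure on $\mathbb T$ with the same null sets as $E$. For example, if $\nu$ is a finite measure on $\mathbb T$ and $U$ is multiplication by $z$ on $L^2(\nu)$, then $E(S)$ is multiplication by $1_S$, and $\nu$ is a spectral measure of $U$. The \emph{absolutely continuous subspace} is
\[
H_{ac}=\{x:\ E_{x,x}\ll m\}=\bigcap_{m(S)=0}\ker E(S).
\]
The second description shows that $H_{ac}$ is a closed subspace, invariant under $U$, $U^*$ and all $E(S)$, since these operators commute with $E$.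

Baranov and Lishanskii \cite[Problem 3]{BL} ask the following.

\medskip
\noindent\textbf{Question.} \emph{Is there a unitary operator $U$ whose spectral measure is absolutely continuous, or continuous and singular, such that $U+R$ is hypercyclic for some rank one operator $R$?}
\medskip

To see what is at stake, write $Rf=(f,b)a$. The perturbation sees a vector $f$ only through the number $(f,b)$. While an orbit stays nearly orthogonal to $b$, the operator $U+R$ moves it almost as $U$ does and cannot change its norm much. So the issue is how often $U^nx$ comes back to $b$, and this is measured by $(U^nx,b)=\int\zeta^n\,dE_{x,b}(\zeta)$. If $x$ is an eigenvector of $U$, this number has constant modulus, and the perturbation acts at every step. If $x\in H_{ac}$, it tends to $0$ by the Riemann--Lebesgue lemma, and one expects some orbits to escape the perturbation. If $E_{x,b}$ is merely continuous, Wiener's theorem says that the averages $\frac1N\sum_{n=1}^N|(U^nx,b)|^2$ tend to $0$, which leaves room for returns along a sparse sequence of times. One is led to guess that an absolutely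 continuous part is an obstruction, while the continuous singular case could go either way. The answer is as follows.

\begin{theorem}\label{thm:A}
For every $\varepsilon\in(0,1)$ there are a finite continuous singular measure $\nu$ on $\mathbb T$ and $b\in L^2(\nu)$, $b\ne0$, with the following property. Let $U$ be multiplication by $z$ on $L^2(\nu)$ and $Rf=-(f,b)\,1$. Then $\|R\|<\varepsilon$ and $T=U+R$ is hypercyclic. Moreover, $T$ has a dense set of periodic vectors, so it is chaotic, and $T$ is frequently hypercyclic.
\end{theorem}

\begin{theorem}\label{thm:B}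
Let $U$ be a unitary operator on $H$ with $H_{ac}\ne\{0\}$, and let $R$ have finite rank. Then there is $u\ne0$ with $\sup_{n\ge0}\|(U+R)^{*n}u\|<\infty$. Hence $U+R$ is not hypercyclic.
\end{theorem}

The space $L^2(\nu)$ in Theorem~\ref{thm:A} is separable, and it is infinite-dimensional because $\nu\ne0$ is continuous. A unitary map therefore transfers the example to any $H$, and the continuous singular alternative of the Question is realized. The absolutely continuous alternative is impossible, in the following strong form.

\begin{corollary}\label{cor:singular}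
If $U$ is unitary, $R$ has finite rank and $U+R$ is hypercyclic, then the spectral measure of $U$ is singular.
\end{corollary}

\begin{proof}
Let $\nu$ be a spectral measure of $U$. By the Lebesgue decomposition there is a Borel set $Y$ with $m(Y)=0$ such that $\nu$ restricted to $\mathbb T\setminus Y$ is absolutely continuous. If $m(S)=0$, then $\nu(S\setminus Y)=0$, so $E(S)E(\mathbb T\setminus Y)=E(S\setminus Y)=0$. Thus the range of $E(\mathbb T\setminus Y)$ lies in $H_{ac}$, which is $\{0\}$ by Theorem~\ref{thm:B}. Hence $\nu(\mathbb T\setminus Y)=0$.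
\end{proof}

The two theorems are proved independently. Theorem~\ref{thm:A} occupies Sections~\ref{sec:criterion}--\ref{sec:limit}: hypercyclicity is derived from a rich supply of eigenvectors with unimodular eigenvalues, and $\nu$ is obtained as a limit of finitely supported measures for which the eigenvalues of the perturbation are prescribed. Theorem~\ref{thm:B} occupies Sections~\ref{sec:equation}--\ref{sec:proofB}. Apart from textbook facts, which are recalled where they are used, the only outside result is a theorem of Bayart and Grivaux, needed for frequent hypercyclicity alone.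

\section{Hypercyclicity from accumulating eigenvectors}\label{sec:criterion}

A dense span of eigenvectors with unimodular eigenvalues does not make an operator hypercyclic: a diagonal unitary operator has such a span. What produces growth is a pair of eigenvectors that are close to each other but have different eigenvalues. If $Tu=\lambda u$, $Tu'=\lambda'u'$ with $u'\approx u$ and $\lambda'=\lambda e^{i\theta}$, $\theta>0$ small, then $u-u'$ is small, whereas for $n\theta$ within $\theta$ of $\pi$ the vector $T^n(u-u')=\lambda^n(u-e^{in\theta}u')$ has norm close to $2\|u\|$. The next proposition turns this into a criterion. For its last assertion we quote the following theorem.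

\begin{theorem}[Bayart and Grivaux \cite{BG}]\label{thm:BG}
Let $T$ be a bounded operator on a separable complex Hilbert space. Suppose that there is a continuous probability measure $\sigma$ on $\mathbb T$ such that $\operatorname{span}\bigcup_{\kappa\in D}\ker(T-\kappa)$ is dense for every Borel set $D\subset\mathbb T$ with $\sigma(D)=1$. Then $T$ is frequently hypercyclic.
\end{theorem}

\begin{proposition}\label{prop:criterion}
Let $T$ be a bounded operator on $H$, let $\Lambda\subset\mathbb T$ be countable, and let vectors $u_\lambda$, $\lambda\in\Lambda$, satisfy $Tu_\lambda=\lambda u_\lambda$. Assume that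
\begin{enumerate}
\item[(i)] the span of $\{u_\lambda:\lambda\in\Lambda\}$ is dense in $H$;
\item[(ii)] for every $\lambda\in\Lambda$ and $\delta>0$ there is $\lambda'\in\Lambda\setminus\{\lambda\}$ with $|\lambda'-\lambda|<\delta$ and $\|u_{\lambda'}-u_\lambda\|<\delta$.
\end{enumerate}
Then $T$ is hypercyclic and frequently hypercyclic.
\end{proposition}

The orbit of a finite combination of the $u_\lambda$ is bounded and does not tend to $0$, so such vectors are not directly useful. The plan is to replace each $u_\lambda$ by an average of nearby eigenvectors over a continuum of eigenvalues. In such an average the phases $\kappa^n$ interfere, and the orbit becomes small both forward and backward in time.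

\begin{proof}
\emph{Step 1: Cantor families.} Fix $\lambda_0\in\Lambda$ and an integer $i\ge1$. We choose points $\lambda_s\in\Lambda$ for all finite words $s$ in the letters $0,1$, so that the $2^p$ points with words of length $p$ are distinct. Put $\lambda_\emptyset=\lambda_0$ and $\theta_0=1$. Suppose the points of level $p$ are chosen, and let $\theta_q$, $1\le q\le p$, be the minimal distance between points of level $q$. For $|s|=p$ put $\lambda_{s0}=\lambda_s$ and use (ii) to choose $\lambda_{s1}\in\Lambda\setminus\{\lambda_s\}$ with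
\[
|\lambda_{s1}-\lambda_s|<\min_{0\le q\le p}2^{-(p-q)-3}\theta_q,\qquad \|u_{\lambda_{s1}}-u_{\lambda_s}\|<2^{-p-1}/i .
\]
The points of level $p+1$ are distinct: $\lambda_{s0}\ne\lambda_{s1}$ by choice, and children of different words are at distance at least $\theta_p-2\theta_p/8>0$.

Let $\Omega=\{0,1\}^{\mathbb N}$ with the product topology and the fair coin-tossing measure $\mathbb P$, which has no atoms, and let $\omega|p$ be the word formed by the first $p$ letters of $\omega\in\Omega$. The maps $\omega\mapsto\lambda_{\omega|p}$ and $\omega\mapsto u_{\lambda_{\omega|p}}$ depend on finitely many letters, so they are continuous. From level $p$ to level $p+1$ they change by at most $2^{-p-3}$ and $2^{-p-1}/i$. Hence they converge uniformly to continuous maps $\alpha:\Omega\to\mathbb T$ and $u:\Omega\to H$, and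
\[
Tu(\omega)=\alpha(\omega)u(\omega),\qquad \|u(\omega)-u_{\lambda_0}\|\le\sum_{p\ge0}2^{-p-1}/i=1/i .
\]
The map $\alpha$ is injective. Indeed, $|\alpha(\omega)-\lambda_{\omega|q}|\le\sum_{p\ge q}2^{-(p-q)-3}\theta_q=\theta_q/4$, so $\omega|q\ne\omega'|q$ implies $|\alpha(\omega)-\alpha(\omega')|\ge\theta_q/2>0$.

\emph{Step 2: averages.} For $n\in\mathbb Z$ let $y(n)=\int\alpha^nu\,d\mathbb P$, that is, the vector with $(y(n),h)=\int\alpha(\omega)^n(u(\omega),h)\,d\mathbb P(\omega)$ for all $h\in H$; it exists by the Riesz theorem because $u$ is bounded. Taking $T^*h$ in place of $h$ gives $Ty(n)=y(n+1)$. Since $(y(0)-u_{\lambda_0},h)=\int(u(\omega)-u_{\lambda_0},h)\,d\mathbb P$, we have $\|y(0)-u_{\lambda_0}\|\le1/i$. We claim that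
\begin{equation}\label{eq:wiener}
\frac1N\sum_{n=1}^N\|y(\pm n)\|^2\longrightarrow0\qquad(N\to\infty).
\end{equation}
This is the argument for Wiener's theorem, applied to a vector-valued integral. Using the definition of $y(n)$ twice,
\[
\frac1N\sum_{n=1}^N\|y(\pm n)\|^2=\iint\Big[\frac1N\sum_{n=1}^N\big(\alpha(\omega)\overline{\alpha(\omega')}\big)^{\pm n}\Big]\big(u(\omega),u(\omega')\big)\,d\mathbb P(\omega)\,d\mathbb P(\omega').
\]
The bracket has modulus at most $1$ and tends to $0$ whenever $\alpha(\omega)\ne\alpha(\omega')$, that is, off the diagonal $\omega=\omega'$. The diagonal is $\mathbb P\times\mathbb P$-null because $\mathbb P$ has no atoms, and dominated convergence gives \eqref{eq:wiener}.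

\emph{Step 3: hypercyclicity.} Enumerate the pairs $(\lambda_0,i)$ by $l=1,2,\dots$ and write $\alpha_l,u_l,y_l$ for the corresponding objects. The closure of $X_0=\operatorname{span}\{y_l(0):l\ge1\}$ contains every $u_{\lambda_0}$, so $X_0$ is dense by (i). For $x\in X_0$ fix a representation $x=\sum_la_ly_l(0)$ (a finite sum) and put $x(n)=\sum_la_ly_l(n)$. Then $T^nx=x(n)$ and $T^nx(-n)=x$ for $n\ge0$, and \eqref{eq:wiener} holds for $x(\pm n)$, since $\|x(n)\|^2\le\sum_l|a_l|^2\cdot\sum_{l:a_l\ne0}\|y_l(n)\|^2$.

We now argue as in the Hypercyclicity Criterion. Let $O_1,O_2$ be nonempty open sets, and pick $x\in O_1\cap X_0$, $x'\in O_2\cap X_0$. The averages of the nonnegative numbers $\|x(n)\|^2+\|x'(-n)\|^2$ tend to $0$, so $x(n_k)\to0$ and $x'(-n_k)\to0$ along some sequence $n_k\uparrow\infty$. Then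
\[
x+x'(-n_k)\to x,\qquad T^{n_k}\big(x+x'(-n_k)\big)=x(n_k)+x'\to x',
\]
so $O_1$ meets $T^{-n_k}O_2$ for large $k$. Thus for each $O$ in a countable base of nonempty open sets, the open set $\bigcup_{n\ge0}T^{-n}O$ is dense. By Baire's theorem these sets have a common point, and its orbit meets every $O$.

\emph{Step 4: frequent hypercyclicity.} Let $\sigma_l$ be the image of $\mathbb P$ under $\alpha_l$. It is a continuous probability measure because $\alpha_l$ is injective, and so is $\sigma=\sum_l2^{-l}\sigma_l$. If $\sigma(D)=1$, then $\sigma_l(D)=1$ for every $l$, so there is $\omega$ with $\alpha_l(\omega)\in D$. The vector $u_l(\omega)\in\ker(T-\alpha_l(\omega))$ is within $1/i$ of $u_{\lambda_0}$. Hence the closed span of $\bigcup_{\kappa\in D}\ker(T-\kappa)$ contains every $u_{\lambda_0}$, it is $H$ by (i), and Theorem~\ref{thm:BG} applies.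
\end{proof}

\section{Finite models with prescribed eigenvalues}\label{sec:stages}

\subsection{The eigenvectors of a rank one perturbation}
Let $\nu$ be a finite measure on $\mathbb T$, let $U$ be multiplication by $z$ on $L^2(\nu)$ and $T=U-(\,\cdot\,,b)1$. For $\lambda\in\mathbb C$ put
\[
e_\lambda(z)=\frac1{z-\lambda}.
\]
The equation $Tf=\lambda f$ reads $(z-\lambda)f=(f,b)$. If $\nu(\{\lambda\})=0$, it forces $f=(f,b)e_\lambda$, so $\lambda$ is an eigenvalue exactly when $e_\lambda\in L^2(\nu)$ and $(e_\lambda,b)=1$; in that case, since $ze_\lambda=1+\lambda e_\lambda$,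
\begin{equation}\label{eq:eigen}
Te_\lambda=1+\lambda e_\lambda-(e_\lambda,b)1=\lambda e_\lambda .
\end{equation}
In view of Proposition~\ref{prop:criterion}, we need a measure $\nu$ and a countable set $\Lambda\subset\mathbb T$ such that the functions $e_\lambda$, $\lambda\in\Lambda$, belong to $L^2(\nu)$, satisfy (i) and (ii), and the linear functional sending each $e_\lambda$ to $1$ is bounded on their span. The vector $b$ need not be constructed; the Riesz theorem provides it.

These demands pull in opposite directions.

\begin{remark}\label{rem:tension}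
In such a configuration every $\lambda\in\Lambda$ lies in the closed support $K$ of $\nu$. This is clear if $K=\mathbb T$. Otherwise $\mathbb C\setminus K$ is connected, the function $\Phi(\lambda)=(e_\lambda,b)=\int\bar b\,(z-\lambda)^{-1}d\nu$ is analytic there and tends to $0$ at infinity, so the solutions of $\Phi=1$ off $K$ are isolated; by (ii), no point of $\Lambda$ is isolated in $\Lambda$. On the other hand, $e_\lambda\in L^2(\nu)$ gives $\nu(\{|z-\lambda|\le\delta\})\le\delta^2\int_{|z-\lambda|\le\delta}|e_\lambda|^2d\nu=o(\delta^2)$. So $\nu$ must have mass arbitrarily near each eigenvalue, but very little of it.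
\end{remark}

\subsection{Stages}
We approximate $\nu$ by finitely supported measures. The spaces $L^2$ of these measures differ from one another, and we shall need to compare $e_\lambda$ in one space with $e_\lambda$ in the next. For this purpose each point mass is realized as an interval on the half-line, so that all vectors live in $L^2([0,\infty))$.

A \emph{stage} consists of two disjoint sets $Z,\Lambda\subset\mathbb T$ with the same finite number $N$ of points, all points of $\Lambda$ being roots of unity, and a partition of an interval $[0,M)$ into half-open intervals $I_z$, $z\in Z$, of lengths $m_z>0$. Let $\zeta:[0,M)\to Z$ be equal to $z$ on $I_z$. For a function $f$ on $Z$ we extend $f\circ\zeta$ by $0$ to $[0,\infty)$, and $\|\cdot\|$ without subscript is the norm of $L^2([0,\infty))$, so that $\|f\circ\zeta\|^2=\sum_z|f(z)|^2m_z$. The rational function below is a quotient of monic polynomials of degree $N$ with simple poles, so it has the partial fraction expansion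
\[
G(w)=\frac{\prod_{\lambda\in\Lambda}(w-\lambda)}{\prod_{z\in Z}(w-z)}=1+\sum_{z\in Z}\frac{c_z}{w-z}\,;\qquad\text{put}\quad\beta=\Big(\sum_{z\in Z}\frac{|c_z|^2}{m_z}\Big)^{1/2}.
\]

\begin{lemma}\label{lem:stage}
For a stage as above:
\begin{enumerate}
\item[(a)] every function on $Z$ is the restriction of a unique combination $\sum_{\lambda\in\Lambda}\gamma_\lambda e_\lambda$;
\item[(b)] if $f=\sum_{\lambda\in\Lambda}\gamma_\lambda e_\lambda$, then $\big|\sum_\lambda\gamma_\lambda\big|\le\beta\,\|f\circ\zeta\|$.
\end{enumerate}
\end{lemma}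

\begin{proof}
(a) It suffices to show that the $N\times N$ matrix $(e_\lambda(z))$ has trivial kernel. If $\sum_\lambda\gamma_\lambda e_\lambda$ vanishes on $Z$, then the polynomial $\sum_\lambda\gamma_\lambda\prod_{\lambda'\ne\lambda}(w-\lambda')$ of degree at most $N-1$ has $N$ zeros, so it is $0$. Its value at $\lambda$ is a nonzero multiple of $\gamma_\lambda$.

(b) The equation $G(\lambda)=0$ says $\sum_zc_ze_\lambda(z)=1$. Hence $\sum_\lambda\gamma_\lambda=\sum_zc_zf(z)$, and the Cauchy--Schwarz inequality with weights $m_z$ gives the bound.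
\end{proof}

A stage is a finite-dimensional version of the operator we want. On $L^2(\sum_zm_z\delta_z)$ define $b$ by $\overline{b(z)}\,m_z=c_z$. Then $(f,b)=\sum_zc_zf(z)$, $\|b\|=\beta$, and by \eqref{eq:eigen} the matrix $U-(\,\cdot\,,b)1$ has the eigenvalues $\Lambda$ with the basis of eigenvectors $e_\lambda$. The task is to enlarge stages so that the masses tend to $0$ and the eigenvectors accumulate, while $\beta$ stays small.

\begin{example}[one atom becomes two]\label{ex:split}
Let $Z=\{z\}$, $\Lambda=\{\lambda\}$, $m_z=1$. Then $G(w)=1+c/(w-z)$ with $c=z-\lambda$, $\beta=|c|$, and the model is the $1\times1$ matrix $z-c=\lambda$. Split the atom into two atoms of mass $\frac12$ at $z$ and $z'=ze^{ih}$. The space is now two-dimensional and needs a second eigenvalue; place it at $\lambda^*=ze^{i\theta h}$, with $\theta\in\mathbb R\setminus\{0,1\}$ fixed. The new function is $G(w)\frac{w-\lambda^*}{w-z'}$, and as $h\to0$ its residues are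
\[
c\,\frac{z-\lambda^*}{z-z'}\to\theta c\quad\text{at }z,\qquad (z'-\lambda)\,\frac{z'-\lambda^*}{z'-z}\to(1-\theta)c\quad\text{at }z'.
\]
The new value of $\beta^2$ tends to $2\big(\theta^2+(1-\theta)^2\big)|c|^2=\big(1+(2\theta-1)^2\big)|c|^2$. Every atom will have to be split again and again, so a loss by a fixed factor cannot be afforded. The only choice without loss is $\theta=\frac12$: the new eigenvalue goes to the midpoint, and the residue splits in the same proportion as the mass.
\end{example}

Splitting makes the masses small, but the eigenvector $e_{\lambda^*}$ that it creates has norm of order $1/h$ and is close to no earlier one. A second move is needed for condition (ii). Following Remark~\ref{rem:tension}, near a given eigenvalue $\lambda_0$ we add a light atom $z^*$ at distance about $\delta$ and a new eigenvalue $\lambda^*$ at distance about $2\delta$. The mass $m^*$ of the atom is constrained from both sides. For $e_{\lambda_0}$ and $e_{\lambda^*}$, which have size $1/\delta$ at $z^*$, to be negligible there, we need $m^*\ll\delta^2$. For $\beta$ to change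 little we need $|c_{z^*}|^2\ll m^*$. The residue at $z^*$ is $G(z^*)(z^*-\lambda^*)$. Near a point where $G\ne0$ it would have order $\delta$ and the two constraints would conflict, but $G(\lambda_0)=0$ makes it $O(\delta^2)$. This opens the window $\delta^4\ll m^*\ll\delta^2$, and we take $m^*=\delta^3$.

\begin{lemma}[two moves]\label{lem:moves}
Let a stage and a number $\eta\in(0,1)$ be given. Each of the following moves produces a new stage, whose data are marked by a tilde, with one point added to $Z$ and one point added to $\Lambda$.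
\begin{enumerate}
\item[] \emph{Move A at $z_0\in Z$.} The interval $I_{z_0}$ is cut into halves, one assigned to $z_0$ and one to the new point of $\tilde Z$. The other intervals are unchanged.
\item[] \emph{Move B at $\lambda_0\in\Lambda$.} All intervals are unchanged, and the new point of $\tilde Z$ receives a new interval $[M,\tilde M)$.
\end{enumerate}
Both moves can be made so that
\begin{enumerate}
\item[(S1)] $|\tilde\zeta-\zeta|<\eta$ on $[0,M)$ and $0\le\tilde M-M<\eta^2$;
\item[(S2)] $\|e_\lambda\circ\tilde\zeta-e_\lambda\circ\zeta\|<\eta$ for all $\lambda\in\Lambda$;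
\item[(S3)] $\tilde\beta\le\beta+\eta$.
\end{enumerate}
Move B can be made so that, in addition, the new point $\lambda^*\in\tilde\Lambda$ satisfies
\begin{enumerate}
\item[(S4)] $|\lambda^*-\lambda_0|<\eta$ and $\|e_{\lambda^*}\circ\tilde\zeta-e_{\lambda_0}\circ\tilde\zeta\|<\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Move A.} Write $c=c_{z_0}$. Take $\lambda^*=z_0e^{ih}$ and $z'=z_0e^{2ih}$, where $h>0$ is small and $\lambda^*$ is a root of unity; such $h$ exist arbitrarily close to $0$ because roots of unity are dense in $\mathbb T$. For small $h$ the points $z_0,\lambda^*,z'$ are distinct, and $\lambda^*,z'$ are closer to $z_0$ than any point of the finite set $(Z\cup\Lambda)\setminus\{z_0\}$, so they are new. We have $\tilde G(w)=G(w)\frac{w-\lambda^*}{w-z'}$. As $h\to0$, the residues behave as follows: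
\begin{align*}
\tilde c_z&=c_z\,\frac{z-\lambda^*}{z-z'}\to c_z\qquad(z\in Z\setminus\{z_0\}),\\
\tilde c_{z_0}&=c\,\frac{1-e^{ih}}{1-e^{2ih}}=\frac c{1+e^{ih}}\to\frac c2,\\
\tilde c_{z'}&=G(z')(z'-\lambda^*)=\Big(\frac c{z'-z_0}+O(1)\Big)(z'-\lambda^*)=\frac{ce^{ih}}{1+e^{ih}}+O(h)\to\frac c2 .
\end{align*}
Therefore $\tilde\beta^2\to\sum_{z\ne z_0}|c_z|^2/m_z+2\cdot\frac{|c|^2/4}{m_{z_0}/2}=\beta^2$, which gives (S3) for small $h$. For (S1), $\tilde M=M$ and $|\tilde\zeta-\zeta|\le|z'-z_0|\le2h$. For (S2), the squared norm equals $\frac12m_{z_0}|e_\lambda(z')-e_\lambda(z_0)|^2$, which tends to $0$ for each of the finitely many $\lambda\in\Lambda$ because $z_0\notin\Lambda$.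

\emph{Move B.} Take $z^*=\lambda_0e^{i\delta}$, $\lambda^*=\lambda_0e^{2i\delta}$ and $\tilde M=M+\delta^3$, where $\delta>0$ is small and $\delta/\pi$ is rational. Then $\lambda^*$ is a root of unity, and for small $\delta$ the two points are distinct and new, since $\lambda_0$ has positive distance from the rest of $Z\cup\Lambda$. Now $\tilde G(w)=G(w)\frac{w-\lambda^*}{w-z^*}$. At the old atoms $\tilde c_z=c_z\frac{z-\lambda^*}{z-z^*}\to c_z$ as $\delta\to0$. Since $G$ is analytic near $\lambda_0$ and vanishes there, $|G(z^*)|\le C\delta$, so $|\tilde c_{z^*}|=|G(z^*)|\,|z^*-\lambda^*|\le C\delta^2$. The contribution of $z^*$ to $\tilde\beta^2$ is at most $C^2\delta^4/\delta^3\to0$. This gives (S3). Since $\tilde\zeta=\zeta$ on $[0,M)$, (S1) holds as soon as $\delta^3<\eta^2$.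

On the new interval the squared norm of $e_\lambda\circ\tilde\zeta$ is $\delta^3/|z^*-\lambda|^2$. For $\lambda\in\Lambda\setminus\{\lambda_0\}$ the denominator stays away from $0$, and for $\lambda\in\{\lambda_0,\lambda^*\}$ the quantity equals $\delta^3/|1-e^{i\delta}|^2=O(\delta)$. In all cases it tends to $0$, which gives (S2). Together with $e_{\lambda^*}(z)\to e_{\lambda_0}(z)$ for $z\in Z$ and $|\lambda^*-\lambda_0|\le2\delta$, it also gives (S4).
\end{proof}

\section{The limit measure and the proof of Theorem~\ref{thm:A}}\label{sec:limit}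

\subsection{The sequence of stages}
Fix $\varepsilon\in(0,1)$. The data of stage $n$ carry the index $n$. Stage $0$ is the one in Example~\ref{ex:split}: $Z_0=\{z\}$, $\Lambda_0=\{\lambda\}$, $M_0=1$, with $\lambda$ a root of unity and $0<|z-\lambda|<\varepsilon/4$, so that $\beta_0<\varepsilon/4$. Stage $n+1$ is obtained from stage $n$ by one move of Lemma~\ref{lem:moves} with $\eta=\eta_n$; we call this step $n$. The steps are grouped in rounds $0,1,2,\dots$. In each round we perform Move A once at each point of $Z$ present at the start of the round, and then Move B once at each point of $\Lambda$ present at the start of the round.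

The numbers $\eta_n$ are chosen so small that what holds exactly at stage $n$ still holds approximately in the limit. Let $N_n=\#Z_n$, and let $d_n$ be the minimal distance between distinct points of $Z_n$ ($d_0=1$). For $|j|\le n$ let $v_{n,j}=\sum_{\lambda\in\Lambda_n}\gamma^{n,j}_\lambda e_\lambda$ be the combination equal to $z^j$ on $Z_n$, given by Lemma~\ref{lem:stage}(a), and let $Q_n=\max_{|j|\le n}\sum_\lambda|\gamma^{n,j}_\lambda|$. Put
\[
\tau_n=\min\Big\{1,\ \varepsilon,\ d_n,\ \frac1{N_n},\ \frac1{Q_n+2n+1}\Big\},\qquad\eta_n=2^{-n-3}\min_{0\le q\le n}\tau_q .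
\]
Then for every $n$
\begin{equation}\label{eq:tail}
\sum_{p\ge n}\eta_p\le\tau_n\sum_{p\ge n}2^{-p-3}=2^{-n-2}\tau_n .
\end{equation}
The term $\varepsilon$ will control $\|b\|$, the term $d_n$ continuity of the measure, $1/N_n$ its singularity, and the last term the density of the eigenvectors.

By (S1), $M_n$ increases to a limit $M\le1+\sum_n4^{-n-3}<2$. Every $t\in[0,M)$ lies in $[0,M_n)$ for some $n$, and by (S1) the sequence $\zeta_p(t)$, $p\ge n$, converges to a point $\zeta(t)\in\mathbb T$ with
\begin{equation}\label{eq:zeta}
|\zeta(t)-\zeta_n(t)|\le2^{-n-2}\tau_n\qquad(0\le t<M_n).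
\end{equation}
The function $\zeta$ is Borel, as a pointwise limit of step functions. Let $\nu$ be the image under $\zeta$ of Lebesgue measure on $[0,M)$, so that $\int f\,d\nu=\int_0^Mf(\zeta(t))\,dt$ and $\|f\|_{L^2(\nu)}=\|f\circ\zeta\|$, with $f\circ\zeta$ extended by $0$. Let $\Lambda=\bigcup_n\Lambda_n$.

\subsection{Properties of the limit}

\begin{proposition}\label{prop:limit}
\begin{enumerate}
\item[(a)] $\nu$ is continuous.
\item[(b)] $\nu$ is singular.
\item[(c)] If $\lambda\in\Lambda_n$, then $e_\lambda\in L^2(\nu)$ and $\|e_\lambda\circ\zeta-e_\lambda\circ\zeta_n\|\le\sum_{p\ge n}\eta_p$.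
\item[(d)] $V=\operatorname{span}\{e_\lambda:\lambda\in\Lambda\}$ is dense in $L^2(\nu)$.
\item[(e)] $\big|\sum_\lambda\gamma_\lambda\big|\le\frac\varepsilon2\,\|f\|_{L^2(\nu)}$ for every finite combination $f=\sum_{\lambda\in\Lambda}\gamma_\lambda e_\lambda$.
\item[(f)] For every $\lambda\in\Lambda$ and $\delta>0$ there is $\lambda'\in\Lambda\setminus\{\lambda\}$ with $|\lambda'-\lambda|<\delta$ and $\|e_{\lambda'}-e_\lambda\|_{L^2(\nu)}<\delta$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Halving the intervals is not enough by itself, since different intervals could be carried to the same point in the limit. By \eqref{eq:zeta}, $\zeta$ maps the interval $I_{n,z}$ of stage $n$ into the disk of radius $d_n/4$ about $z$, and these disks are disjoint for different $z\in Z_n$. So the preimage of a point $w$ meets at most one interval of stage $n$, and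
\[
\nu(\{w\})\le\max_{z\in Z_n}|I_{n,z}|+(M-M_n).
\]
Let round $k$ start with step $n_k\ge k$, and let $\ell_k$ be the largest length of an interval of stage $n_k$. Each interval present at the start of round $k+1$ is either a half of an interval present at the start of round $k$, or it was added at a step $n\ge k$ and has length less than $\eta_n^2\le2^{-k-1}$. Hence $\ell_{k+1}\le\max(\ell_k/2,2^{-k-1})$, and $\ell_0=1$ gives $\ell_k\le2^{-k}$. Letting $n=n_k\to\infty$ we get $\nu(\{w\})=0$.

(b) Let $Y_n$ be the union of the arcs $\{w\in\mathbb T:|w-z|\le2^{-n-2}/N_n\}$, $z\in Z_n$. An arc $\{|w-z|\le s\}$ with $s\le1$ has angular length $4\arcsin(s/2)\le\pi s$, hence $m$-measure at most $s/2$. So $m(Y_n)\le2^{-n}$, and $Y=\limsup Y_n$ has $m(Y)=0$ by the Borel--Cantelli lemma. By \eqref{eq:zeta}, $\zeta(t)\in Y_n$ for $t<M_n$, so $\nu(\mathbb T\setminus Y_n)\le M-M_n\to0$. The complement of $Y$ is the union over $n$ of the sets $\bigcap_{p\ge n}(\mathbb T\setminus Y_p)$, each of measure at most $\inf_{p\ge n}\nu(\mathbb T\setminus Y_p)=0$. Thus $\nu(\mathbb T\setminus Y)=0$.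

(c) For $p\ge n$ we have $\lambda\in\Lambda_p$, so (S2) gives $\|e_\lambda\circ\zeta_{p+1}-e_\lambda\circ\zeta_p\|<\eta_p$. The sequence $(e_\lambda\circ\zeta_p)_{p\ge n}$ thus converges in $L^2([0,\infty))$ to a function within $\sum_{p\ge n}\eta_p$ of its first term. It also converges to $e_\lambda\circ\zeta$ at every $t$ with $\zeta(t)\ne\lambda$, and the exceptional set has measure $\nu(\{\lambda\})=0$ by (a). So the $L^2$ limit is $e_\lambda\circ\zeta$. Applying the estimate with $p\ge n$ in place of $n$, we obtain
\begin{equation}\label{eq:conv}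
f\circ\zeta_p\to f\circ\zeta\ \text{ in }L^2([0,\infty))\quad\text{for every finite combination }f=\textstyle\sum_\lambda\gamma_\lambda e_\lambda .
\end{equation}

(d) Trigonometric polynomials are dense in $C(\mathbb T)$, and $C(\mathbb T)$ is dense in $L^2(\nu)$, so it suffices to approximate $z^j$, $j\in\mathbb Z$. Fix $n\ge|j|$ and put $w_p=v_{n,j}\circ\zeta_p-z^j\circ\zeta_p$ for $p\ge n$. Then $w_n=0$. By (S2), $v_{n,j}\circ\zeta_p$ changes by at most $Q_n\eta_p$ at step $p$. By (S1) and the inequality $|\xi^j-\xi'^{\,j}|\le|j|\,|\xi-\xi'|$ on $\mathbb T$, the function $z^j\circ\zeta_p$ changes by at most $n\eta_p$ pointwise on $[0,M_p)$, and by a function of modulus $1$ on $[M_p,M_{p+1})$. Therefore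
\[
\|w_{p+1}-w_p\|\le Q_n\eta_p+n\eta_p\sqrt{M_p}+\sqrt{M_{p+1}-M_p}\le(Q_n+2n+1)\eta_p .
\]
By \eqref{eq:conv} and bounded convergence, $w_p\to(v_{n,j}-z^j)\circ\zeta$ in $L^2$. Summing over $p\ge n$ and using \eqref{eq:tail}, we get $\|v_{n,j}-z^j\|_{L^2(\nu)}\le2^{-n-2}$.

(e) By (S3) and \eqref{eq:tail}, $\beta_p\le\beta_0+\sum_n\eta_n<\varepsilon/4+\varepsilon/4$ for all $p$. For large $p$ all the $\lambda$ in the combination lie in $\Lambda_p$, and Lemma~\ref{lem:stage}(b) gives $|\sum_\lambda\gamma_\lambda|\le\frac\varepsilon2\|f\circ\zeta_p\|$. Let $p\to\infty$ and use \eqref{eq:conv}.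

(f) Move B is performed at $\lambda$ in every late round, hence at infinitely many steps $n$. The point $\lambda^*\in\Lambda_{n+1}$ created at such a step is new, $|\lambda^*-\lambda|<\eta_n$, and by (S4) and (c) applied at stage $n+1$ to both points,
\[
\|e_{\lambda^*}-e_\lambda\|_{L^2(\nu)}\le\eta_n+2\sum_{p>n}\eta_p\le 2^{-n-1}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The measure $\nu$ is finite, continuous and singular by (a) and (b). By (e), a combination that is $0$ in $L^2(\nu)$ has $\sum_\lambda\gamma_\lambda=0$, so $L:\sum_\lambda\gamma_\lambda e_\lambda\mapsto\sum_\lambda\gamma_\lambda$ is a well-defined linear functional on $V$, of norm at most $\varepsilon/2$. It extends to $L^2(\nu)$, and by the Riesz theorem $L(f)=(f,b)$ on $V$ with $\|b\|_{L^2(\nu)}\le\varepsilon/2$. In particular $(e_\lambda,b)=1$ for $\lambda\in\Lambda$, so $b\ne0$ and $R=-(\,\cdot\,,b)1$ has rank one. Its norm is $\|b\|_{L^2(\nu)}\sqrt M\le\frac\varepsilon2\sqrt2<\varepsilon$. By \eqref{eq:eigen}, $Te_\lambda=\lambda e_\lambda$ for $\lambda\in\Lambda$. Properties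 (d) and (f) are hypotheses (i) and (ii) of Proposition~\ref{prop:criterion}, so $T$ is hypercyclic and frequently hypercyclic. Finally, and only here, we use that the points of $\Lambda$ are roots of unity: if $f=\sum_\lambda\gamma_\lambda e_\lambda\in V$ and $q$ is a common multiple of the orders of the finitely many $\lambda$ involved, then $T^qf=f$. So the dense subspace $V$ consists of periodic vectors.
\end{proof}

\begin{remark}
The proof of hypercyclicity does not use (b). By Corollary~\ref{cor:singular}, the measure $\nu$ would therefore be singular even if the term $1/N_n$ were dropped from $\tau_n$. We kept it so that Theorem~\ref{thm:A} does not depend on Theorem~\ref{thm:B}.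
\end{remark}

\section{The equation for a bounded orbit of the adjoint}\label{sec:equation}

We turn to Theorem~\ref{thm:B}. For $g\in L^1(m)$ let $\hat g(n)=\int\bar z^{\,n}g\,dm$.

The second assertion of the theorem follows from the first by duality. Suppose $u\ne0$ and $\sup_n\|T^{*n}u\|<\infty$. If $f$ had a dense orbit, the numbers $(T^nf,u)$ would be dense in $\mathbb C$, because $x\mapsto(x,u)$ is continuous and onto. But $|(T^nf,u)|=|(f,T^{*n}u)|\le\|f\|\sup_n\|T^{*n}u\|$. It remains to find $u$.

Write $Rx=\sum_{j=1}^N(x,b_j)a_j$, that is, $R=AB^*$, where $A,B:\mathbb C^N\to H$ send the standard basis vectors to $a_j$ and $b_j$. Then $A^*x=\big((x,a_j)\big)_{j=1}^N$ and, for $T=U+R$,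
\[
T^*=U^*+BA^* .
\]
We look for a bounded \emph{two-sided} orbit $(x_n)_{n\in\mathbb Z}$, $x_{n+1}=T^*x_n$. With $c_n=A^*x_n\in\mathbb C^N$ the recursion is $x_{n+1}=U^*x_n+Bc_n$: a unitary evolution with the forcing terms $Bc_n$. If the orbit behaves like a free orbit $U^{*n}v$ as $n\to-\infty$, then summing the forcing terms from $-\infty$ suggests
\begin{equation}\label{eq:ansatz}
x_n=U^{*n}v+\sum_{j\ge0}U^{*j}Bc_{n-1-j}.
\end{equation}
Formally, \eqref{eq:ansatz} satisfies $x_{n+1}=U^*x_n+Bc_n$ for any sequence $(c_n)$, and it is an orbit of $T^*$ when $A^*x_n=c_n$, that is, when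
\begin{equation}\label{eq:convolution}
c_n=A^*U^{*n}v+\sum_{j\ge0}K_jc_{n-1-j},\qquad K_j=A^*U^{*j}B .
\end{equation}
This is a convolution equation on $\mathbb Z$ with $N\times N$ matrix coefficients. If $v\in H_{ac}$, then $A^*U^{*n}v=\hat k(n)$ for a vector function $k\in L^1(m)$. Seeking $c_n=\hat\rho(n)$, we turn \eqref{eq:convolution} into the pointwise equation
\[
(I-\Gamma)\rho=k\ \text{ on }\mathbb T,\qquad\Gamma(z)=\sum_{j\ge0}z^{j+1}K_j .
\]

\begin{example}\label{ex:shift}
Let $U$ be multiplication by $z$ on $L^2(m)$ and $Rf=t(f,1)1$ with $t>0$; take $a_1=1$, $b_1=t$. Then $T^*f=\bar zf+t\hat f(0)$. For $t>1$ the function $f=1/(t-\bar z)$ has $\hat f(0)=1/t$ and $T^*f=tf$, so not every orbit of $T^*$ is bounded. Here $K_0=t$, $K_j=0$ for $j\ge1$, and $\Gamma(z)=tz$. Let $S$ be an arc whose closure avoids the point $1$, and let $v=1_S$, so that $k=1_S$. Then $\rho=1_S/(1-tz)$ is bounded for every $t>0$, and \eqref{eq:ansatz} reads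
\[
x_n=\bar z^{\,n}1_S+t\,\Pi(\bar z^{\,n-1}\rho),\qquad\text{where }\ \Pi g=\sum_{j\ge0}\hat g(-j)\bar z^{\,j}.
\]
Since $\Pi$ is an orthogonal projection in $L^2(m)$, we have $\|x_n\|\le1+t\|\rho\|$. From $\rho=1_S+tz\rho$ we get $\hat x_n(0)=\widehat{1_S}(n)+t\hat\rho(n-1)=\hat\rho(n)$. The identity $\Pi(\bar zg)=\hat g(1)+\bar z\,\Pi g$ with $g=\bar z^{\,n-1}\rho$ then gives $T^*x_n=\bar zx_n+t\hat\rho(n)=x_{n+1}$. For $t=1$ the cutoff to $S$ is needed, since $1/(1-z)\notin L^2(m)$.
\end{example}

In general there are two difficulties. First, the series for $\Gamma$ converges only in $\mathbb D$; we must find boundary values and invert $I-\Gamma$. This can be done almost everywhere, and with uniform bounds on a set $S$ of positive measure. Second, the series in \eqref{eq:ansatz} need not converge. By \eqref{eq:calculus}, its size is governed by the norm of $\Pi(\bar z^{\,n-1}\rho)$ in $L^2(E_{b_l,b_l})$, and the measures $E_{b_l,b_l}$ are arbitrary: they may be singular or have unbounded density. The next section shows that this difficulty, too, disappears on a suitable set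 $S$.

\section{A weighted estimate for the Riesz projection}\label{sec:koosis}

We first recall a fact about boundary values. A bounded analytic function in $\mathbb D$ has radial limits at $m$-almost every point of $\mathbb T$, and if it is not identically $0$, these limits are nonzero almost everywhere. Let $\mathcal N$ be the class of analytic functions in $\mathbb D$ of the form $h_1/h_2$ with $h_1,h_2$ bounded and analytic, $h_2\not\equiv0$. It is closed under sums and products. Every $h\in\mathcal N$ has finite radial limits almost everywhere, nonzero almost everywhere if $h\not\equiv0$; and where the limit is finite, $\sup_{0\le r<1}|h(r\zeta)|<\infty$, because $r\mapsto h(r\zeta)$ is continuous on $[0,1)$. An analytic function $F$ with $\operatorname{Re}F\ge0$ belongs to $\mathcal N$, since $|1+F|\ge1$ and $F=\big(1-\frac1{1+F}\big)\big/\frac1{1+F}$.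

For $g\in L^2(m)$ and $0\le r<1$ let $\Pi_rg$ be the continuous function
\[
\Pi_rg(z)=\sum_{j\ge0}r^j\hat g(-j)\bar z^{\,j},\qquad z\in\mathbb T .
\]
We want to bound $\Pi_rg$ in $L^2(\mu)$ uniformly in $r$. The case $\mu=\delta_1$ shows what can be expected. Here $\Pi_rg(1)=\int g(\xi)(1-r\xi)^{-1}dm(\xi)$ is a functional on $L^2(m)$ of norm $(1-r^2)^{-1/2}$, so no uniform bound holds for all $g$. But $|1-r\xi|\ge1-r$ and $|1-r\xi|\ge|1-\xi|-(1-r)$ give $|1-r\xi|\ge|1-\xi|/2$, so $|\Pi_rg(1)|\le2\delta^{-1}\|g\|$ when $g$ vanishes on $\{|\xi-1|<\delta\}$. The bound holds once $g$ is kept off a small exceptional set, and this is true for every $\mu$.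

\begin{lemma}[after Koosis]\label{lem:koosis}
Let $\mu$ be a finite positive Borel measure on $\mathbb T$. There is a Borel function $W:\mathbb T\to[0,\infty]$, finite $m$-almost everywhere, with the following property. If $W\le D$ on a Borel set $S$, then for all $g\in L^2(m)$ vanishing off $S$ and all $0\le r<1$,
\[
\int|\Pi_rg|^2\,d\mu\le C\|g\|^2_{L^2(m)},
\]
where $C$ depends only on $D$ and $\mu$.
\end{lemma}

The idea is to pass the averaging with parameter $r$ from the function to the measure. The measure $\mu$ is then replaced by its Poisson integral $p$, which is the real part of an analytic function $F_r$, and the mean value property yields an inequality for conjugate functions between the weights $|F_r|^2/p$ and $p$, with an absolute constant.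

\begin{proof}
Replacing $\mu$ by $\mu+m$ only increases the left side, so we may assume $\mu\ge m$. Let
\[
F(z)=\int\frac{\zeta+z}{\zeta-z}\,d\mu(\zeta),\qquad \operatorname{Re}F(z)=\int\frac{1-|z|^2}{|\zeta-z|^2}\,d\mu(\zeta)\ge1\qquad(z\in\mathbb D);
\]
the lower bound holds because $\mu\ge m$ and the Poisson kernel has integral $1$ with respect to $m$. Also $F(0)=\mu(\mathbb T)$, and $F\in\mathcal N$. Put
\[
W(\zeta)=\sup_{0\le r<1}\frac{|F(r\zeta)|^2}{\operatorname{Re}F(r\zeta)}\le\sup_{0\le r<1}|F(r\zeta)|^2 .
\]
The right side is finite almost everywhere, and $W$ is Borel because the supremum may be taken over rational $r$. Fix $r<1$ and write $F_r(\xi)=F(r\xi)=p(\xi)+iq(\xi)$ on $\mathbb T$. The functions $p,q$ are bounded, $p\ge1$, and on $S$ we have $p\le(p^2+q^2)/p\le D$.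

\emph{The conjugate function.} For $g\in L^2(m)$ let $\tilde g=-i\sum_n\operatorname{sgn}(n)\hat g(n)z^n\in L^2(m)$. If $f$ is real, then $\tilde f$ is real, and $h=f+i\tilde f=\hat f(0)+2\sum_{n>0}\hat f(n)z^n$ lies in the Hardy space $H^2$ of functions whose negative Fourier coefficients vanish. The function $F_r$ is an absolutely convergent power series on $\mathbb T$, so $hF_r\in H^2$ and $\widehat{hF_r}(0)=\hat f(0)F(0)$. For $h_1,h_2\in H^2$ Parseval's identity gives $\int h_1h_2\,dm=\hat h_1(0)\hat h_2(0)$. Hence
\[
\int(f+i\tilde f)^2F_r\,dm=\hat f(0)^2F(0)\ge0 .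
\]
Taking real parts, $\int\big((f^2-\tilde f^2)p-2f\tilde fq\big)dm\ge0$. Since $2|f\tilde fq|\le\frac12\tilde f^2p+2f^2q^2/p$ and all integrals are finite,
\[
\int\tilde f^2p\,dm\le2\int f^2p\,dm+4\int f^2\frac{q^2}p\,dm\le4\int f^2\,\frac{p^2+q^2}p\,dm .
\]
If $f$ vanishes off $S$, the right side is at most $4D\|f\|^2$. For complex $g$ vanishing off $S$ we apply this to $\operatorname{Re}g$ and $\operatorname{Im}g$, whose conjugates are the real and imaginary parts of $\tilde g$, and add: $\int|\tilde g|^2p\,dm\le4D\|g\|^2$. Also $\int|g|^2p\,dm\le D\|g\|^2$, and $\int|\hat g(0)|^2p\,dm=|\hat g(0)|^2\mu(\mathbb T)\le\mu(\mathbb T)\|g\|^2$ by the mean value property of $\operatorname{Re}F$.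

\emph{The projection.} Comparing Fourier coefficients, $\Pi g=\sum_{j\ge0}\hat g(-j)\bar z^{\,j}=\frac12\big(g-i\tilde g+\hat g(0)\big)$. The inequality $|s_1+s_2+s_3|^2\le3(|s_1|^2+|s_2|^2+|s_3|^2)$ gives
\[
\int|\Pi g|^2p\,dm\le\tfrac34\big(D+4D+\mu(\mathbb T)\big)\|g\|^2=:C\|g\|^2,
\]
with $C$ independent of $r$.

\emph{Back to $\mu$.} Let $P_r(\zeta,\xi)=(1-r^2)/|\zeta-r\xi|^2$ for $\zeta,\xi\in\mathbb T$. This kernel is symmetric, since $|\zeta-r\xi|=|\xi-r\zeta|$, and $p(\xi)=\int P_r(\zeta,\xi)\,d\mu(\zeta)$. For fixed $\zeta$, $P_r(\zeta,\xi)\,dm(\xi)$ is a probability measure, and $\int P_r(\zeta,\xi)\xi^n\,dm(\xi)=r^{|n|}\zeta^n$, so that $\int P_r(\zeta,\xi)\,\Pi g(\xi)\,dm(\xi)=\Pi_rg(\zeta)$. Fubini's theorem and the Cauchy--Schwarz inequality give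
\[
\int|\Pi g|^2p\,dm=\int\Big(\int P_r(\zeta,\xi)|\Pi g(\xi)|^2dm(\xi)\Big)d\mu(\zeta)\ge\int|\Pi_rg(\zeta)|^2\,d\mu(\zeta).\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

We keep the notation of Section~\ref{sec:equation}. Let $P_{ac}$ be the orthogonal projection onto $H_{ac}$.

\emph{A degenerate case.} Suppose $P_{ac}a_j=0$ for all $j$, and take any nonzero $u\in H_{ac}$. Then $U^{*n}u\in H_{ac}$, so $A^*U^{*n}u=0$ for all $n\ge0$. By induction $T^{*n}u=U^{*n}u$, and the orbit is bounded. From now on we assume, after relabeling, that $a'=P_{ac}a_1\ne0$.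

\emph{The density $k$.} If $m(S)=0$, then $E(S)a'=0$, so the measures $E_{a',a_j}$ are absolutely continuous. Let $k_j\in L^1(m)$ be Borel densities and $k=(k_j)_{j=1}^N$. Since $E(S)a'\in H_{ac}$, we have $E_{a',a_1}=E_{a',a'}$. Hence $k_1\ge0$ and $\int k_1\,dm=\|a'\|^2>0$, so the set $\{k_1>0\}$ has positive measure. This is where the hypothesis $H_{ac}\ne\{0\}$ enters: all the bounds below hold only $m$-almost everywhere, and they can be used because the spectral mass of $a'$ lives on a set of positive Lebesgue measure.

\emph{Boundary values of $\Gamma$.} Since $\|K_j\|\le\|A\|\,\|B\|$, the matrix function $\Gamma$ is analytic in $\mathbb D$, and by \eqref{eq:calculus} its entries are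
\[
\Gamma_{il}(z)=\sum_{j\ge0}z^{j+1}(U^{*j}b_l,a_i)=z\int\frac{dE_{b_l,a_i}(\zeta)}{1-z\bar\zeta}.
\]
A complex measure is a linear combination of four finite positive measures. For a finite positive measure $\tau$, the identity $\frac1{1-z\bar\zeta}=\frac12\big(1+\frac{\zeta+z}{\zeta-z}\big)$ shows that $\int\frac{d\tau(\zeta)}{1-z\bar\zeta}$ has nonnegative real part. So all entries of $\Gamma$ belong to $\mathcal N$, and so does $\det(I-\Gamma)$, a polynomial in the entries; here the finite rank of $R$ is used. Since $\Gamma(0)=0$, the determinant equals $1$ at the origin and is not identically $0$. Therefore for almost every $\zeta\in\mathbb T$ the limit $\Gamma(\zeta)=\lim_{r\to1}\Gamma(r\zeta)$ exists, $I-\Gamma(\zeta)$ is invertible, and $\sup_{r<1}\|\Gamma(r\zeta)\|<\infty$. The set where the limit exists is Borel, since the Cauchy condition may be tested on rational $r$, and the limit is a Borel function on it.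

\emph{The set $S$.} Let $\mu=\sum_{l=1}^NE_{b_l,b_l}$, and let $W$ be given by Lemma~\ref{lem:koosis}. For an integer $D\ge1$ let $S_D$ be the Borel set of $\zeta\in\{k_1>0\}$ at which $\Gamma(\zeta)$ exists, $I-\Gamma(\zeta)$ is invertible, and
\[
|k(\zeta)|\le D,\qquad\|(I-\Gamma(\zeta))^{-1}\|\le D,\qquad\sup_{r<1}\|\Gamma(r\zeta)\|\le D,\qquad W(\zeta)\le D .
\]
The sets $S_D$ cover almost all of $\{k_1>0\}$, so $m(S_D)>0$ for some $D$. Fix such $D$, write $S=S_D$, and put
\[
\rho=1_S\,(I-\Gamma)^{-1}k,\qquad v=E(S)a',\qquad c_n=\hat\rho(n)\in\mathbb C^N\quad(n\in\mathbb Z).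
\]
Then $|\rho|\le D^2$, and $\rho\ne0$ at every point of $S$ because $k\ne0$ there. For all $n\in\mathbb Z$, with $U^{*n}=U^{-n}$, formula \eqref{eq:calculus} gives $(U^{*n}E(S)a',a_j)=\int_S\bar z^{\,n}k_j\,dm$, so
\begin{equation}\label{eq:free}
A^*U^{*n}v=\int_S\bar z^{\,n}k\,dm=\int_S\bar z^{\,n}(I-\Gamma)\rho\,dm=c_n-\int_S\bar z^{\,n}\Gamma\rho\,dm .
\end{equation}

\emph{Abel sums of the series in \eqref{eq:ansatz}.} For $n\in\mathbb Z$ and $0\le r<1$ let
\[
y_{n,r}=\sum_{j\ge0}r^jU^{*j}Bc_{n-1-j}.
\]
The series converges absolutely because $|c_n|\le D^2$. We record three properties. First, separating the term $j=0$,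
\begin{equation}\label{eq:recursion}
y_{n+1,r}=Bc_n+rU^*y_{n,r}.
\end{equation}
Second, let $\rho^{\,l}$ be the components of $\rho$ and $g_l=\bar z^{\,n-1}\rho^{\,l}$. The $l$-th component of $c_{n-1-j}$ is $\hat g_l(-j)$, so $y_{n,r}=\sum_l(\Pi_rg_l)(U)\,b_l$. The functions $g_l$ vanish off $S$, $\|g_l\|=\|\rho^{\,l}\|$ in $L^2(m)$, and $E_{b_l,b_l}\le\mu$. By \eqref{eq:calculus} and Lemma~\ref{lem:koosis},
\begin{equation}\label{eq:bound}
\|y_{n,r}\|\le\sum_{l=1}^N\Big(\int|\Pi_rg_l|^2\,d\mu\Big)^{1/2}\le C^{1/2}\sum_{l=1}^N\|\rho^{\,l}\|_{L^2(m)}=:C'\qquad\text{for all }n,r .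
\end{equation}
Third, since $\bar z^{\,n-1-j}=\bar z^{\,n}z^{j+1}$ and the series for $\Gamma(rz)$ converges uniformly on $\mathbb T$,
\begin{equation}\label{eq:feedback}
rA^*y_{n,r}=\sum_{j\ge0}r^{j+1}K_jc_{n-1-j}=\int_S\bar z^{\,n}\Gamma(rz)\rho(z)\,dm(z)\longrightarrow\int_S\bar z^{\,n}\Gamma\rho\,dm\qquad(r\to1),
\end{equation}
by dominated convergence, as the integrand is bounded by $D^3$ on $S$.

\emph{The orbit.} Bounded sequences in $H$ have weakly convergent subsequences, so by \eqref{eq:bound} and a diagonal argument there are $r_i\to1$ such that $y_{n,r_i}\to y_n$ weakly for every $n\in\mathbb Z$, with $\|y_n\|\le C'$. Passing to weak limits in \eqref{eq:recursion} gives $y_{n+1}=U^*y_n+Bc_n$. The components of $A^*y_{n,r_i}$ are the inner products $(y_{n,r_i},a_j)$, so $A^*y_{n,r_i}\to A^*y_n$, and \eqref{eq:feedback} gives $A^*y_n=\int_S\bar z^{\,n}\Gamma\rho\,dm$. Put $x_n=U^{*n}v+y_n$. By \eqref{eq:free}, $A^*x_n=c_n$, and therefore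
\[
x_{n+1}=U^*x_n+Bc_n=U^*x_n+BA^*x_n=T^*x_n\quad(n\in\mathbb Z),\qquad\sup_n\|x_n\|\le\|v\|+C' .
\]
Since $\rho\ne0$ in $L^2(m)$, some Fourier coefficient $c_q$ is nonzero, and $A^*x_q=c_q$ shows that $x_q\ne0$. The vector $u=x_q$ satisfies $T^{*n}u=x_{q+n}$ for $n\ge0$, so its orbit under $T^*$ is bounded. By the duality argument at the beginning of Section~\ref{sec:equation}, $T$ is not hypercyclic. This proves Theorem~\ref{thm:B}.\qed

\begin{thebibliography}{9}

\bibitem{BL}
Anton Baranov, Andrei Lishanskii, \emph{On S.~Grivaux' example of a hypercyclic rank one perturbation of a unitary operator}, arXiv:1401.1934 (2014).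

\bibitem{BG}
Bayart and Grivaux, \emph{Frequently hypercyclic operators}, Trans. AMS 358 (2006).

\end{thebibliography}
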